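
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The weak unit ball of $\ell_2(\kappa)$\\ and its decompositions into products}


\begin{abstract}
Let $B(\kappa)$ be the closed unit ball of the Hilbert space $\ell_2(\kappa)$ in its weak topology, and let $P(A(\kappa))$ be the space of Radon probability measures on the one-point compactification of a discrete set of cardinality $\kappa$. We prove that $B(\kappa)$ and $P(A(\kappa))$ are homeomorphic for every infinite $\kappa$, and that $B(\kappa)$ is homeomorphic to its product with $[0,1]$ and with the Hilbert cube. For uncountable $\kappa$ we determine the metrizable factors of $B(\kappa)$: they are exactly the compact metrizable absolute retracts, and in every decomposition of $B(\kappa)$ as a product of two spaces exactly one factor is metrizable. The homeomorphism with $P(A(\kappa))$ and the absorption of the Hilbert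 cube are obtained by iterating a two- or three-dimensional homeomorphism backward from infinity.
\end{abstract}

\section{The question and the answer}

All spaces are Hausdorff, $\cong$ means ``homeomorphic'', $\mathbb N=\{1,2,\dots\}$, $Q=[0,1]^{\mathbb N}$ is the Hilbert cube, and $s^{\pm}=\max(\pm s,0)$ for real $s$. Let $\kappa$ be an infinite cardinal. We consider two compact spaces attached to $\kappa$.
\begin{itemize}
\item $B(\kappa)$ is the closed unit ball of the real Hilbert space $\ell_2(\kappa)$ with the weak topology.
\item $P(A(\kappa))$ is the space of Radon (regular Borel) probability measures, with the weak$^*$ topology, on the one-point compactification $A(\kappa)=\kappa\cup\{\infty\}$ of the discrete set $\kappa$.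
\end{itemize}
Avil\'es and Kalenda \cite{AK} ask, for uncountable $\kappa$: are $B(\kappa)$ and $P(A(\kappa))$ homeomorphic? Is $B(\kappa)$ homeomorphic to $B(\kappa)\times[0,1]$, or at least to some product of two spaces with more than one point each? It is known that $P(A(\kappa))\cong P(A(\kappa))\times[0,1]$, so a positive answer to the first question settles the others. We show that all answers are positive.

\subsection*{Coordinates}

For a set $I$ let
\[
W(I)=\Big\{x\in\mathbb R^I:\ \sum_{i}|x_i|\le 1\Big\},\qquad
X(I)=\Big\{x\in[0,\infty)^I:\ \sum_{i} x_i\le 1\Big\},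
\]
with the topology of pointwise convergence. Both are compact, since they are cut out of a cube by closed conditions on finite subsums. We write $\|x\|=\sum_i|x_i|$ and call this number the \emph{norm} of $x$. It is a supremum of continuous functions, hence lower semicontinuous, but for infinite $I$ it is not continuous: for distinct $i_n$ the unit vectors $e_{i_n}$ converge to $0$.

\begin{lemma}\label{lem:coord}
$B(\kappa)\cong W(\kappa)$ and $P(A(\kappa))\cong X(\kappa)$.
\end{lemma}

\begin{proof}
On bounded subsets of $\ell_2(\kappa)$ the weak topology is the pointwise one, so $(x_i)\mapsto(x_i|x_i|)$ is a homeomorphism of $B(\kappa)$ onto $W(\kappa)$. For the second claim consider $\mu\mapsto(\mu\{i\})_{i\in\kappa}$. It is continuous because each $\{i\}$ is clopen in $A(\kappa)$. By regularity, $\mu(\kappa)$ is the supremum of $\mu$ over the compact subsets of the open set $\kappa$, that is, over its finite subsets. Hence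
\[
\mu=\sum_{i\in\kappa}\mu\{i\}\,\delta_i+\Big(1-\sum_{i\in\kappa}\mu\{i\}\Big)\delta_\infty ,
\]
so the map is injective. Every $x\in X(\kappa)$ arises in this way, and a continuous bijection between compact spaces is a homeomorphism.
\end{proof}

So the first question asks whether signs matter: is the space of all \emph{real} families of absolute sum at most $1$ homeomorphic to the space of all \emph{nonnegative} families of sum at most $1$? The obvious map $x\mapsto(|x_i|)_i$ from $W(\kappa)$ onto $X(\kappa)$ is far from injective.

If the index set is finite with $n$ elements, both spaces are compact convex bodies in $\mathbb R^n$, hence homeomorphic. If it is countably infinite, both are homeomorphic to $Q$ by Keller's theorem (Section~\ref{sec:Q}). For uncountable $\kappa$ it is natural to cut $\kappa$ into small blocks and to work on each block separately. The blocks are coupled only through the constraint $\sum|x_i|\le1$, and a blockwise map respects this constraint as soon as each block map \emph{preserves the norm}. On finite blocks this is impossible: for $1\le n<\infty$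 the set $\{\|x\|=1\}$ is an $(n-1)$-sphere in $W(\{1,\dots,n\})$ and an $(n-1)$-simplex in $X(\{1,\dots,n\})$, and a simplex is contractible while a sphere is not. On countably infinite blocks, however, it can be done by an explicit formula.

\subsection*{Results}

\begin{theorem}\label{thm:A}
For every infinite $\kappa$, $B(\kappa)\cong P(A(\kappa))$. More precisely, there is a homeomorphism $\Psi:W(\kappa)\to X(\kappa)$ with $\|\Psi(x)\|=\|x\|$ for all $x$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every infinite $\kappa$, $B(\kappa)\cong B(\kappa)\times[0,1]$.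
\end{theorem}

These answer the questions. The methods go further and classify the metrizable factors. We call $Z$ a \emph{factor} of $B(\kappa)$ if $B(\kappa)\cong Y\times Z$ for some $Y$. A compact metrizable space $Z$ is an \emph{absolute retract} (AR) if it is a retract of every metrizable space that contains it as a closed subset.

\begin{theorem}\label{thm:C}
Let $\kappa$ be uncountable.
\begin{enumerate}
\item[(1)] $B(\kappa)\cong B(\kappa)\times Q$.
\item[(2)] If $B(\kappa)\cong Y\times Z$, then exactly one of $Y,Z$ is metrizable, and that one is a compact AR. In particular $B(\kappa)\not\cong B(\kappa)\times B(\kappa)$.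
\item[(3)] For a compact metrizable space $Z$ the following are equivalent: (a) $Z$ is a factor of $B(\kappa)$; (b) $B(\kappa)\cong B(\kappa)\times Z$; (c) $Z$ is an AR.
\item[(4)] If $B(\kappa)\cong Y\times Z$ with $Z$ metrizable, then $Y\times Q\cong B(\kappa)$.
\end{enumerate}
\end{theorem}

Part (1) holds for all infinite $\kappa$, and this is what we prove. Uncountability is needed in (2): $B(\omega)\cong Q\cong Q\times Q$ by Keller's theorem.

Sections~\ref{sec:A}--\ref{sec:Q} contain the positive results, Theorem~\ref{thm:A}, Theorem~\ref{thm:B} and part (1) of Theorem~\ref{thm:C}. Theorem~\ref{thm:A} and part (1) rest on one device: a norm-preserving homeomorphism in dimension two or three is applied infinitely many times, \emph{starting at infinity}. For Theorem~\ref{thm:A} this works because the starting value is forgotten in the limit. For part (1) it works because there are starting values so accurate that the results converge. Section~\ref{sec:prod} proves part (2) by comparing limits of fibers, and Section~\ref{sec:class} combines everything.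

\section{Removing signs}\label{sec:A}

\subsection*{One sign, two signs}

The smallest instance of the idea replaces one signed and one unsigned coordinate by two unsigned ones; it bends a half-plane into a quadrant.

\begin{lemma}\label{lem:T}
The map
\[
T:\mathbb R\times[0,\infty)\to[0,\infty)^2,\qquad T(x,c)=\big(x^++\tfrac12c,\ x^-+\tfrac12c\big),
\]
is a homeomorphism with inverse $T^{-1}(a,b)=(a-b,\,2\min(a,b))$. The coordinates of $T(x,c)$ have sum $|x|+c$.
\end{lemma}

\begin{proof}
If $(a,b)=T(x,c)$, then $a-b=x$ and $\min(a,b)=\min(x^+,x^-)+\frac12c=\frac12c$. Conversely, for $a,b\ge0$ we have $(a-b)^++\min(a,b)=a$ and $(a-b)^-+\min(a,b)=b$. Both maps are continuous, and the statement about sums is immediate.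
\end{proof}

One unsigned coordinate suffices to remove several signs, because $T$ returns an unsigned coordinate that can be used again. Take $x_1,x_2\in\mathbb R$ and a seed $c_3\ge0$, and put $(c_2,w_3)=T(x_2,c_3)$ and then $(c_1,w_2)=T(x_1,c_2)$. The result is
\[
c_1=x_1^++\tfrac12x_2^++\tfrac14c_3,\qquad
w_2=x_1^-+\tfrac12x_2^++\tfrac14c_3,\qquad
w_3=x_2^-+\tfrac12c_3 .
\]
By Lemma~\ref{lem:T}, $(x_1,x_2,c_3)\mapsto(c_1,w_2,w_3)$ is a homeomorphism of $\mathbb R^2\times[0,\infty)$ onto $[0,\infty)^3$, and $c_1+w_2+w_3=|x_1|+|x_2|+c_3$.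

In $W(\mathbb N)$ there is no unsigned coordinate to serve as a seed, and on a finite block taking the seed to be $0$ would lose surjectivity, since $T(x,0)$ always has a zero coordinate. But the seed enters $c_1$ only with the factor $\frac14$, and after $n$ steps with the factor $2^{-n}$. If we start ``at infinity'', no seed is needed.

\begin{proposition}\label{prop:U}
There is a norm-preserving homeomorphism $U:W(\mathbb N)\to X(\mathbb N)$.
\end{proposition}

\begin{proof}
For $x\in W(\mathbb N)$ let $c_n=\sum_{k\ge n}2^{\,n-k}x_k^+$ for $n\ge1$, so that $0\le c_n\le\|x\|\le1$. Then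
\begin{equation}\label{eq:c}
c_n=x_n^++\tfrac12c_{n+1}\qquad(n\ge1),
\end{equation}
and $(c_n)$ is the only bounded sequence with this property: the difference $(d_n)$ of two such sequences satisfies $d_n=2^{-m}d_{n+m}\to0$ as $m\to\infty$. Define
\[
U(x)=(w_1,w_2,w_3,\dots),\qquad w_1=c_1,\quad w_{n+1}=x_n^-+\tfrac12c_{n+1}\quad(n\ge1).
\]
By \eqref{eq:c} this means
\begin{equation}\label{eq:Tstep}
w_1=c_1,\qquad (c_n,w_{n+1})=T(x_n,c_{n+1})\quad(n\ge1).
\end{equation}
Since $|x_k|\le1$, the series for $c_n$ converges uniformly on $W(\mathbb N)$. So each $c_n$, and hence $U$, is continuous.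

\emph{Norm.} By \eqref{eq:Tstep} and Lemma~\ref{lem:T}, $c_k+w_{k+1}=|x_k|+c_{k+1}$. Summing over $k\le n$ and canceling $c_2,\dots,c_n$ gives
\begin{equation}\label{eq:tele}
w_1+\dots+w_{n+1}=\sum_{k\le n}|x_k|+c_{n+1}.
\end{equation}
Since $0\le c_{n+1}\le\sum_{k>n}|x_k|\to0$, we get $\|U(x)\|=\|x\|$. In particular $U(x)\in X(\mathbb N)$.

\emph{Injectivity.} By \eqref{eq:Tstep}, $w=U(x)$ determines $c_1=w_1$ and then successively $(x_n,c_{n+1})=T^{-1}(c_n,w_{n+1})$.

\emph{Surjectivity.} Given $w\in X(\mathbb N)$, put $c_1=w_1$ and successively $(x_n,c_{n+1})=T^{-1}(c_n,w_{n+1})$. Then \eqref{eq:Tstep} holds for these sequences, and so does \eqref{eq:tele}, which was derived from \eqref{eq:Tstep} and Lemma~\ref{lem:T} alone. As $c_{n+1}\ge0$, it follows that $\sum_{k\le n}|x_k|\le\|w\|\le1$ for all $n$, that is, $x\in W(\mathbb N)$. The first coordinates in \eqref{eq:Tstep} give \eqref{eq:c}. Finally $c_1\le1$ and $c_{n+1}=2\min(c_n,w_{n+1})\le2$, so $(c_n)$ is bounded and must be the sequence used to define $U(x)$. Now \eqref{eq:Tstep} says $U(x)=w$.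

So $U$ is a continuous bijection between compact spaces, hence a homeomorphism.
\end{proof}

\subsection*{Gluing the blocks}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Partition $\kappa=\bigsqcup_{j\in J}N_j$ into countably infinite sets and identify each $N_j$ with $\mathbb N$. Put $\Psi(x)=\big(U(x|_{N_j})\big)_{j\in J}$ for $x\in W(\kappa)$. Since $\|x\|=\sum_j\|x|_{N_j}\|$ and $U$ preserves norms, $\|\Psi(x)\|=\|x\|\le1$, so $\Psi$ maps into $X(\kappa)$. For the same reason, applying $U^{-1}$ in each block maps $X(\kappa)$ into $W(\kappa)$, and this is the inverse of $\Psi$. Each coordinate of $\Psi(x)$ depends continuously on one $x|_{N_j}$, so $\Psi$ is continuous and, by compactness, a homeomorphism. Lemma~\ref{lem:coord} translates this into $B(\kappa)\cong P(A(\kappa))$.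
\end{proof}

\begin{remark}
Let $1<p<\infty$, let $F_i$ $(i\in\kappa)$ be nonzero finite-dimensional normed spaces, and let $\mathcal B$ be the unit ball of their $\ell_p$-sum with the weak topology. Then $\mathcal B\cong B(\kappa)$. Indeed, functionals with finite support are norm dense in the dual, so the weak topology on $\mathcal B$ is the product topology. Identify $F_i$ with $\mathbb R^{n_i}$. The map $x\mapsto\|x\|_{F_i}^p\,x/\|x\|_1$, $0\mapsto0$, is a homeomorphism of $\mathbb R^{n_i}$ (on each ray it is $s\mapsto \mathrm{const}\cdot s^p$), and its value has $\ell_1$-norm $\|x\|_{F_i}^p$. Applied in every $F_i$ it maps $\mathcal B$ homeomorphically onto $W(\bigsqcup_i\{1,\dots,n_i\})\cong W(\kappa)$.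
\end{remark}

\section{Absorbing an interval}\label{sec:B}

By Theorem~\ref{thm:A} we may work with $X(\kappa)$ instead of $B(\kappa)$. Theorem~\ref{thm:B} follows from Theorem~\ref{thm:A} and the known fact $P(A(\kappa))\cong P(A(\kappa))\times[0,1]$. We give a self-contained proof, in a form that is used again in Section~\ref{sec:Q}.

The idea is visible in dimension two: the square $\{\max(r,t)\le1\}$ in the quadrant $r,t\ge0$ is mapped onto the triangle $\{r+t\le1\}$ by rescaling each ray from the origin by the factor $\max(r,t)/(r+t)$. A product of two cones is treated in the same way if all other coordinates are rescaled along. For a set $I$ let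
\[
K(I)=\Big\{(r,x):\ x\in[0,\infty)^I,\ \sum_i x_i\le r\le1\Big\},
\]
which is a cone with vertex $0$. The substitution $x_*=1-r$ shows that
\begin{equation}\label{eq:K}
K(I)\cong X(\{*\}\sqcup I),\qquad\text{so } K(I)\cong X(I)\text{ for infinite } I .
\end{equation}
Also $K(\emptyset)=[0,1]$.

\begin{lemma}\label{lem:cone}
For all sets $I,J$ the map $(r,x,t,w)\mapsto\rho\cdot(r,x,t,w)$ with $\rho=\frac{\max(r,t)}{r+t}$, and $0\mapsto0$, is a homeomorphism of $K(I)\times K(J)$ onto
\[
L(I,J)=\Big\{(r,x,t,w):\ x\in[0,\infty)^I,\ w\in[0,\infty)^J,\ \sum_i x_i\le r,\ \sum_j w_j\le t,\ r+t\le1\Big\}.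
\]
\end{lemma}

\begin{proof}
Note that in both sets $r=t=0$ forces $x=0$ and $w=0$. The image $(r',x',t',w')$ of a nonzero point satisfies $r'+t'=\max(r,t)\le1$, and the other inequalities are homogeneous, so it lies in $L(I,J)$. The factor $\rho$ depends only on the ratio $r:t=r':t'$, so multiplication by $\frac{r'+t'}{\max(r',t')}$ undoes the map. Starting from any nonzero point of $L(I,J)$, the same multiplication produces a point with $\max(r,t)=r'+t'\le1$, that is, a point of $K(I)\times K(J)$, whose image is the given point. Continuity is clear where $r+t>0$. At $0$ it holds because all coordinates of the image are at most $\max(r,t)$. Both spaces are compact, so the bijection is a homeomorphism.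
\end{proof}

\begin{corollary}\label{cor:E}
For infinite $I$ and arbitrary $J$, $X(I)\times K(J)\cong E(I,J)$, where
\[
E(I,J)=\Big\{(x,t,w)\in[0,\infty)^I\times[0,1]\times[0,\infty)^J:\ \sum_j w_j\le t,\ \ t+\sum_i x_i\le1\Big\}.
\]
\end{corollary}

\begin{proof}
By \eqref{eq:K} and Lemma~\ref{lem:cone}, $X(I)\times K(J)\cong K(I)\times K(J)\cong L(I,J)$. In $L(I,J)$ replace the coordinate $r$ by $x_*=1-r-t$. The condition $r+t\le1$ becomes $x_*\ge0$, and $\sum_i x_i\le r$ becomes $x_*+\sum_i x_i+t\le1$. So $L(I,J)\cong E(\{*\}\sqcup I,J)\cong E(I,J)$.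
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $J=\emptyset$ the corollary reads $X(\kappa)\times[0,1]\cong E(\kappa,\emptyset)$. In $E(\kappa,\emptyset)$ the number $t$ is just one more nonnegative coordinate, so $E(\kappa,\emptyset)\cong X(\{*\}\sqcup\kappa)\cong X(\kappa)$. Apply Theorem~\ref{thm:A} and Lemma~\ref{lem:coord}.
\end{proof}

\section{Absorbing the Hilbert cube}\label{sec:Q}

We now prove $X(\kappa)\times Q\cong X(\kappa)$ for every infinite $\kappa$. Recall Keller's theorem \cite{Keller}: every infinite-dimensional compact convex subset of $\ell_2$ is homeomorphic to $Q$. It applies to $X(\mathbb N)$, because $x\mapsto(2^{-n}x_n)$ is an affine homeomorphism of $X(\mathbb N)$ onto such a set, and to $W(\mathbb N)$ in the same way. With \eqref{eq:K} we get $Q\cong X(\mathbb N)\cong K(\mathbb N)$, and by Corollary~\ref{cor:E}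
\begin{equation}\label{eq:XQ}
X(\kappa)\times Q\cong X(\kappa)\times K(\mathbb N)\cong E(\kappa,\mathbb N).
\end{equation}
It remains to show $E(\kappa,\mathbb N)\cong X(\kappa)$. As in Section~\ref{sec:A}, it suffices to treat a countable block. Let $E=E(\mathbb N,\mathbb N)$; its points are written $(v,t,w)$, with $\sum w_n\le t$ and $t+\sum v_n\le1$. We need a homeomorphism of $E$ onto a space $X(\mathbb N')$ with $\mathbb N'$ countable that turns the quantity $t+\sum v_n$ into the norm.

\subsection*{The difficulty}

For $(v,t,w)\in E$ put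
\begin{equation}\label{eq:r}
r_n=t-\sum_{i\le n}w_i\ \ (n\ge0),\qquad\text{so}\quad r_0=t,\quad r_{n-1}=w_n+r_n,\quad r_n\downarrow r_\infty:=t-\sum_i w_i\ge0 .
\end{equation}
It is tempting to use $r_\infty$ and the $w_n$ as free nonnegative coordinates with sum $t$. But $r_\infty$ is not continuous: along $(t,w)=(1,e_n)\to(1,0)$ it is $0$, and at the limit it is $1$. The coordinate $t$ itself has to be kept, at least approximately. The amount $t$ is split as $w_1+r_1$, then $r_1$ is split as $w_2+r_2$, and so on. We must record these splittings without using up any sum.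

The free coordinates $v_n$ can be used for this. Store the $n$th splitting in the way in which $v_n$ is itself split into two coordinates $b_n+c_n=v_n$. For one block the ideal map would be
\[
(w,r,v)\mapsto(a,b,c),\qquad a=w+r,\quad b+c=v,\quad \frac{b-c}{b+c}=\frac{w-r}{w+r}.
\]
It preserves sums, but it is not a homeomorphism of $[0,\infty)^3$: if $v=0$, nothing can be stored in $v$ and the splitting is lost; and if $v>0$, there is no continuous extension to $w+r=0$. The next lemma repairs both defects at the price of an error in $a$ that can be made as small as we please.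

\subsection*{The block map}

\begin{lemma}\label{lem:theta}
Let $0<\lambda<1$. There is a homeomorphism $\theta_\lambda$ of $[0,\infty)^3$ onto itself, $(w,r,v)\mapsto(a,b,c)$, with the following properties.
\begin{enumerate}
\item[(i)] $a+b+c=w+r+v$.
\item[(ii)] $w+r-\lambda(w+r+v)\le a\le w+r$.
\item[(iii)] For fixed $w,v\ge0$ the function $r\mapsto a$ is $4$-Lipschitz on $[0,\infty)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $\theta_\lambda(0)=0$ and fix $N>0$. We describe $\theta_\lambda$ on the triangle $w+r+v=N$. There we use the coordinates $s=w+r$, $x=w-r$, which range over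
\[
\Delta=\{(s,x):\ |x|\le s\le N\};\qquad w=\tfrac12(s+x),\quad r=\tfrac12(s-x),\quad v=N-s .
\]
The triangle $a+b+c=N$ is described in the same way, by $s'=b+c$ and $y=b-c$, with $(s',y)\in\Delta$ and $a=N-s'$. Since we want $a\approx w+r$, the map should send $s$ approximately to $s'=N-s$. This would turn the triangle upside down, which is only possible after it is straightened. Let
\[
P=\{(s,\tau):\ |\tau|\le1,\ \lambda N|\tau|\le s\le N\},\qquad
D:\Delta\to P,\quad D(s,x)=\Big(s,\frac{x}{\max(s,\lambda N)}\Big);
\]
see Figure~\ref{fig:theta}. To see that $D$ is a bijection onto $P$, with inverse $(s,\tau)\mapsto(s,\tau\max(s,\lambda N))$, let $0\le s\le N$ and $x=\tau\max(s,\lambda N)$. The condition $|x|\le s$ says that $|\tau|s\le s$ and $\lambda N|\tau|\le s$. If $s>0$, the first inequality means $|\tau|\le1$. If $s=0$, the second forces $\tau=0$. So $(s,x)\in\Delta$ if and only if $(s,\tau)\in P$.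

Over each $\tau\in[-1,1]$ the set $P$ has the segment $\lambda N|\tau|\le s\le N$, which we reverse:
\[
R:P\to P,\qquad R(s,\tau)=(N+\lambda N|\tau|-s,\ \tau),\qquad R\circ R=\mathrm{id}.
\]
Define $(s',y)=D^{-1}RD(s,x)$. Explicitly, with $\tau=x/\max(s,\lambda N)$,
\begin{equation}\label{eq:theta}
a=s-\lambda N|\tau|,\qquad s'=N-a,\qquad y=\tau\max(s',\lambda N),\qquad b=\tfrac12(s'+y),\quad c=\tfrac12(s'-y).
\end{equation}

By construction $a,b,c\ge0$ and (i) holds; (ii) holds by \eqref{eq:theta}, as $|\tau|\le1$. Moreover $D^{-1}RD$ is an involution of $\Delta$, so $(w,r,v)\mapsto(b,c,a)$ is an involution of $[0,\infty)^3$ and $\theta_\lambda$ is a bijection. Since $\max(s,\lambda N)\ge\lambda N>0$, the formulas \eqref{eq:theta} are continuous in $(w,r,v)\ne0$; at $0$ continuity holds because $a,b,c\le N$. So the involution is continuous, hence it and $\theta_\lambda$ are homeomorphisms.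

\emph{Proof of (iii).} Fix $w$ and $v$. We have $a=s-e$ with $e=\lambda N|w-r|/\max(s,\lambda N)$, and $e=0$ if $N=0$. The condition $s\ge\lambda N$ reads $(1-\lambda)s\ge\lambda v$, so it holds on a half-line of values $r$, and the complement in $[0,\infty)$ is an initial interval, possibly empty. On the initial interval $e=|w-r|$ is $1$-Lipschitz. On the half-line, using $N=s+v$,
\[
e=\lambda|w-r|+\lambda v\,\Big|\frac{w-r}{w+r}\Big|\quad\text{for } s>0,\qquad
\lambda v\le(1-\lambda)s\le s,\qquad
\Big|\frac{d}{dr}\,\frac{w-r}{w+r}\Big|=\frac{2w}{s^2}\le\frac2s ,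
\]
so $e$ has Lipschitz constant at most $\lambda+2\le3$ there. (The value $s=0$ occurs on the half-line only for $w=v=r=0$, and for $w=v=0$ we simply have $e=\lambda r$.) Since $e$ is continuous in $r$, it is $3$-Lipschitz on $[0,\infty)$, and $a=w+r-e$ is $4$-Lipschitz.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw (-1,1)--(-0.5,0.5);
\draw (0.5,0.5)--(1,1);
\draw[very thick] (-1,1)--(1,1);
\draw[very thick,dashed] (-0.5,0.5)--(0,0)--(0.5,0.5);
\draw[thin,dotted] (-0.5,0.5)--(0.5,0.5);
\node at (0,1.2) {$s=N$};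
\node at (0,0.65) {\small $s=\lambda N$};
\node at (0,-0.25) {$\Delta$};
\draw[->] (1.4,0.5)--(2.2,0.5) node[midway,above] {$D$};
\begin{scope}[shift={(3.6,0)}]
\draw (-1,1)--(-1,0.5);
\draw (1,0.5)--(1,1);
\draw[very thick] (-1,1)--(1,1);
\draw[very thick,dashed] (-1,0.5)--(0,0)--(1,0.5);
\draw[<->] (0.5,0.29)--(0.5,0.96);
\node at (0.72,0.65) {$R$};
\node at (0,1.2) {$s=N$};
\node at (0,-0.25) {$P$};
\end{scope}
\draw[->] (5.0,0.5)--(5.8,0.5) node[midway,above] {$D^{-1}$};
\begin{scope}[shift={(7.2,0)}]
\draw (-1,1)--(-0.5,0.5);
\draw (0.5,0.5)--(1,1);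
\draw[very thick,dashed] (-1,1)--(1,1);
\draw[very thick] (-0.5,0.5)--(0,0)--(0.5,0.5);
\node at (0,1.2) {$s'=N$};
\node at (0,-0.25) {$\Delta$};
\end{scope}
\end{tikzpicture}
\caption{The block map for fixed $N=w+r+v$, with $s$ or $s'$ drawn vertically. The map $D$ widens the lower part of the triangle $\Delta$ so that it becomes the pentagon $P$; $R$ reverses every vertical segment of $P$, exchanging the top edge (solid) and the bottom edges (dashed); $D^{-1}$ returns to the triangle. The total effect is an involution of $\Delta$ that changes $s$ into $s'=N-s$ up to an error of at most $\lambda N$.}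
\label{fig:theta}
\end{figure}

\subsection*{Iterating from infinity}

\begin{proposition}\label{prop:G}
Let $\mathbb N'=\{0\}\sqcup(\mathbb N\times\{b,c\})$. There is a homeomorphism $G:E\to X(\mathbb N')$ with $\|G(v,t,w)\|=t+\sum_n v_n$ for all $(v,t,w)\in E$.
\end{proposition}

As in Proposition~\ref{prop:U}, the $n$th step turns a value with index $n$ into one with index $n-1$. There the step contracted the error by the factor $2$ and any bounded seed would do. Here one step may expand errors by the factor $4$, but the numbers $r_M$ from \eqref{eq:r} are very good seeds, because $\theta_\lambda$ nearly follows the recursion $r_{n-1}=w_n+r_n$. The choice $\lambda_n=8^{-n}$ lets the quality of the seeds win.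

\begin{proof}
Let $\lambda_n=8^{-n}$ and let $a_n(w,r,v)$ denote the first coordinate of $\theta_{\lambda_n}(w,r,v)$.

\emph{Claim.} For each $(v,t,w)\in E$ there is a unique sequence of numbers $\tilde r_n\ge0$ $(n\ge0)$ with
\begin{equation}\label{eq:tilde}
\tilde r_{n-1}=a_n(w_n,\tilde r_n,v_n)\ \ (n\ge1),\qquad |\tilde r_n-r_n|\le 8^{-n}\ \ (n\ge0),
\end{equation}
and each $\tilde r_n$ is a continuous function on $E$.

For existence, seed with $\tilde r^{(M)}_M=r_M$ and put $\tilde r^{(M)}_{n-1}=a_n(w_n,\tilde r^{(M)}_n,v_n)$ for $1\le n\le M$. These are nonnegative continuous functions on $E$. We have $w_{M+1}+r_{M+1}=r_M\le t$ and hence $w_{M+1}+r_{M+1}+v_{M+1}\le t+\sum v_k\le1$, so Lemma~\ref{lem:theta}(ii) gives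
\[
\big|\tilde r^{(M+1)}_M-\tilde r^{(M)}_M\big|=\big|a_{M+1}(w_{M+1},r_{M+1},v_{M+1})-(w_{M+1}+r_{M+1})\big|\le\lambda_{M+1}=8^{-M-1}.
\]
By the Lipschitz property (iii), applied $M-n$ times,
\[
\big|\tilde r^{(M+1)}_n-\tilde r^{(M)}_n\big|\le4^{M-n}8^{-M-1}=8^{-n-1}2^{-(M-n)}\qquad(n\le M).
\]
The sum over $M\ge n$ is at most $2\cdot8^{-n-1}\le8^{-n}$. So for fixed $n$ the functions $\tilde r^{(M)}_n$ converge uniformly on $E$ as $M\to\infty$. The limit $\tilde r_n$ is continuous, satisfies the recursion because $a_n$ is continuous, and differs from $\tilde r^{(n)}_n=r_n$ by at most $8^{-n}$. For uniqueness, two solutions of \eqref{eq:tilde} differ at index $M$ by at most $2\cdot8^{-M}$, hence by (iii) at index $n$ by at most $4^{M-n}\cdot2\cdot8^{-M}\to0$ as $M\to\infty$. This proves the claim.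

\emph{Definition of $G$.} Put $G(v,t,w)=\big(\tilde r_0;(b_n,c_n)_{n\ge1}\big)$, where
\begin{equation}\label{eq:Gstep}
(\tilde r_{n-1},b_n,c_n)=\theta_{\lambda_n}(w_n,\tilde r_n,v_n)\qquad(n\ge1).
\end{equation}
By the claim, $G$ is continuous on $E$. Since $\theta_{\lambda_n}$ preserves sums, adding up \eqref{eq:Gstep} and canceling $\tilde r_1,\dots,\tilde r_{n-1}$ yields
\begin{equation}\label{eq:Gsum}
\tilde r_0+\sum_{k\le n}(b_k+c_k)=\sum_{k\le n}(w_k+v_k)+\tilde r_n .
\end{equation}
By \eqref{eq:tilde}, $\tilde r_n$ has the same limit $r_\infty$ as $r_n$. So the norm of $G(v,t,w)$ is $\sum w_k+\sum v_k+r_\infty=t+\sum v_k\le1$.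

\emph{Injectivity.} From $G(v,t,w)$ one recovers successively $(w_n,\tilde r_n,v_n)=\theta_{\lambda_n}^{-1}(\tilde r_{n-1},b_n,c_n)$ for $n=1,2,\dots$, and then $t=\sum w_n+r_\infty=\sum w_n+\lim\tilde r_n$.

\emph{Surjectivity.} Given $\big(a_0;(b_n,c_n)\big)\in X(\mathbb N')$, put $\tilde r_0=a_0$ and successively $(w_n,\tilde r_n,v_n)=\theta_{\lambda_n}^{-1}(\tilde r_{n-1},b_n,c_n)$. Then \eqref{eq:Gstep} and hence \eqref{eq:Gsum} hold, and the left side of \eqref{eq:Gsum} is at most $1$ and converges. So $\sum w_k$ and $\sum v_k$ converge, and therefore $\tilde r_n$ converges to some $r_\infty\ge0$. Put $t=r_\infty+\sum w_k$. Letting $n\to\infty$ in \eqref{eq:Gsum} gives $t+\sum v_k\le1$, so $(v,t,w)\in E$. We must show that $(\tilde r_n)$ is the sequence that the claim assigns to this point. The numbers \eqref{eq:r} are $r_n=r_\infty+\sum_{k>n}w_k$. By \eqref{eq:Gsum}, $w_k+\tilde r_k+v_k\le1$, so Lemma~\ref{lem:theta}(ii) gives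
\[
\big|\tilde r_{k-1}-\tilde r_k-w_k\big|\le\lambda_k(w_k+\tilde r_k+v_k)\le8^{-k}.
\]
Summing over $k>n$ we get $|\tilde r_n-r_n|\le\sum_{k>n}8^{-k}\le8^{-n}$. So $(\tilde r_n)$ satisfies \eqref{eq:tilde}, and by uniqueness $G(v,t,w)=\big(a_0;(b_n,c_n)\big)$.

Since $E$ and $X(\mathbb N')$ are compact, $G$ is a homeomorphism.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1), for all infinite $\kappa$]
By \eqref{eq:XQ} it remains to show $E(\kappa,\mathbb N)\cong X(\kappa)$. Write $\kappa$ as $\kappa''\sqcup\mathbb N$ with $|\kappa''|=\kappa$, and a point of $E(\kappa,\mathbb N)$ accordingly as $(x'',v,t,w)$. The conditions are $\sum w_n\le t$ and $\|x''\|+t+\|v\|\le1$; in particular $(v,t,w)\in E$. By Proposition~\ref{prop:G} the second condition says $\|x''\|+\|G(v,t,w)\|\le1$. So $(x'',v,t,w)\mapsto(x'',G(v,t,w))$ is a continuous bijection of the compact space $E(\kappa,\mathbb N)$ onto $X(\kappa''\sqcup\mathbb N')\cong X(\kappa)$. Thus $X(\kappa)\times Q\cong X(\kappa)$, and Theorem~\ref{thm:A} with Lemma~\ref{lem:coord} gives $B(\kappa)\times Q\cong B(\kappa)$.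
\end{proof}

\section{Only one factor can be nonmetrizable}\label{sec:prod}

In this section $\kappa$ is uncountable and $B(\kappa)\cong Y\times Z$. By Theorem~\ref{thm:A} and Lemma~\ref{lem:coord} there is a homeomorphism $h:Y\times Z\to X=X(\kappa)$. The spaces $Y$ and $Z$ are compact, being continuous images of the compact product. They are not both metrizable, since $X$ is not: a neighborhood of $0$ in $X$ contains $e_i$ for all but finitely many $i\in\kappa$, so a countable intersection of neighborhoods contains $e_i$ for all but countably many $i$ and is not $\{0\}$.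

\subsection*{The idea}

Restrict points of $X$ to a suitable countable set $A\subset\kappa$. The fiber of this restriction over $u\in X(A)$ is $\{u\}$ times a copy of $X(\kappa\setminus A)$ scaled by $1-\|u\|$. If $u_n\to u$ and the norms $\|u_n\|$ converge, the fibers over $u_n$ accumulate on a scaled copy, possibly smaller, inside the fiber over $u$. All these limit sets are multiples of one set, so \emph{any two of them are comparable by inclusion}. In a product, on the other hand, the fiber over $(y_0,z_0)$ is a rectangle $F\times H$. Approaching $(y_0,z_0)$ through one-point fibers in the second variable produces a limit set $F\times\{g\}$, and approaching in the first variable produces $\{f\}\times H$. These are not comparable if $F$ and $H$ have at least two points.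

\subsection*{Reduction to countably many coordinates}

We say that a function on $X$ depends only on $A\subset\kappa$ if it takes equal values at points with equal restrictions to $A$.

\begin{lemma}\label{lem:count}
There are a countably infinite set $A\subset\kappa$ and countable sets $\mathcal F\subset C(Y)$, $\mathcal G\subset C(Z)$ such that for all $(y,z),(y',z')\in Y\times Z$:
\[
h(y,z)|_A=h(y',z')|_A\iff f(y)=f(y')\ \ \forall f\in\mathcal F\quad\text{and}\quad g(z)=g(z')\ \ \forall g\in\mathcal G .
\]
\end{lemma}

\begin{proof}
We use two consequences of the Stone--Weierstrass theorem. First, polynomials in finitely many coordinates are dense in $C(X)$, so every continuous function on $X$ depends only on some countable set of coordinates. Second, finite sums $\sum f_k\otimes g_k$ are dense in $C(Y\times Z)$, so each coordinate function $h_i$ is determined by countable sets $\mathcal F_i\subset C(Y)$ and $\mathcal G_i\subset C(Z)$: if every $f\in\mathcal F_i$ satisfies $f(y)=f(y')$ and every $g\in\mathcal G_i$ satisfies $g(z)=g(z')$, then $h_i(y,z)=h_i(y',z')$.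

Start with a countably infinite $A_0\subset\kappa$. Given a countable $A_n$, let $\mathcal F^n=\bigcup_{i\in A_n}\mathcal F_i$ and $\mathcal G^n=\bigcup_{i\in A_n}\mathcal G_i$, and let $A_{n+1}\supset A_n$ be countable such that all functions $f\circ\mathrm{pr}_Y\circ h^{-1}$ $(f\in\mathcal F^n)$ and $g\circ\mathrm{pr}_Z\circ h^{-1}$ $(g\in\mathcal G^n)$ depend only on $A_{n+1}$. Put $A=\bigcup A_n$, $\mathcal F=\bigcup\mathcal F^n$, $\mathcal G=\bigcup\mathcal G^n$. The implication ``$\Leftarrow$'' holds because $\mathcal F_i\subset\mathcal F$ and $\mathcal G_i\subset\mathcal G$ for $i\in A$. The implication ``$\Rightarrow$'' holds because $f\circ\mathrm{pr}_Y\circ h^{-1}$ and $g\circ\mathrm{pr}_Z\circ h^{-1}$ depend only on $A$ for all $f\in\mathcal F$, $g\in\mathcal G$.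
\end{proof}

Let $\pi_Y:Y\to Y'\subset\mathbb R^{\mathcal F}$ and $\pi_Z:Z\to Z'\subset\mathbb R^{\mathcal G}$ be the evaluation maps onto their compact metrizable images, and let $\varrho:X\to X(A)$ be the restriction, which is onto. By Lemma~\ref{lem:count}, $\varrho\circ h$ and $\pi_Y\times\pi_Z$ are continuous surjections of the compact space $Y\times Z$ with the same fibers. Hence there is a homeomorphism $h':Y'\times Z'\to X(A)$ with $h'\circ(\pi_Y\times\pi_Z)=\varrho\circ h$, and for $u=h'(y,z)$
\begin{equation}\label{eq:fiber}
h\big(\pi_Y^{-1}(y)\times\pi_Z^{-1}(z)\big)=\varrho^{-1}(u)=\{u\}\times(1-\|u\|)\,X(\kappa\setminus A).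
\end{equation}
Since $\kappa$ is uncountable, $\kappa\setminus A\ne\emptyset$, so this fiber is a singleton if and only if $\|u\|=1$. The set $S=\{u\in X(A):\|u\|=1\}$ is dense in $X(A)$, because $u+(1-\|u\|)e_{a_n}\to u$ for distinct $a_n\in A$. Let $S_Y\subset Y'$ and $S_Z\subset Z'$ consist of the points with singleton $\pi_Y$-fiber and $\pi_Z$-fiber, respectively. By \eqref{eq:fiber}, $S=h'(S_Y\times S_Z)$. Hence $S_Y$ is dense in $Y'$ and $S_Z$ is dense in $Z'$.

\subsection*{Limits of fibers}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]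
Suppose that neither $Y$ nor $Z$ is metrizable. Then $\pi_Y$ and $\pi_Z$ are not injective, since an injective one would be a homeomorphism onto a metrizable space. So there are $y_0\in Y'$ and $z_0\in Z'$ for which $F=\pi_Y^{-1}(y_0)$ and $H=\pi_Z^{-1}(z_0)$ have at least two points. Let $u=h'(y_0,z_0)$.

Choose $z_n\in S_Z$ with $z_n\to z_0$, let $\pi_Z^{-1}(z_n)=\{g_n\}$, and put $u_n=h'(y_0,z_n)$, so that $u_n\to u$. Passing to a subsequence we may assume $\|u_n\|\to\sigma$; by lower semicontinuity $\|u\|\le\sigma\le1$. Let
\[
L=\{u\}\times(1-\sigma)\,X(\kappa\setminus A)\subset\varrho^{-1}(u).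
\]
\begin{enumerate}
\item[(i)] \emph{Every point of $L$ is a limit of points $p_n\in\varrho^{-1}(u_n)$.} If $\sigma<1$ and $(u,q)\in L$, take $p_n=\big(u_n,\frac{1-\|u_n\|}{1-\sigma}\,q\big)$. This lies in $\varrho^{-1}(u_n)$ because $\|q\|\le1-\sigma$, and it tends to $(u,q)$. If $\sigma=1$, then $L=\{(u,0)\}$, and we take $p_n=(u_n,0)$.
\item[(ii)] \emph{If $p_n\in\varrho^{-1}(u_n)$, then every cluster point of $(p_n)$ lies in $L$.} Its restriction to $A$ is $u$. The finite subsums of $p_n|_{\kappa\setminus A}$ are at most $1-\|u_n\|\to1-\sigma$, so those of the cluster point are at most $1-\sigma$.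
\end{enumerate}
By \eqref{eq:fiber}, $h^{-1}(\varrho^{-1}(u_n))=F\times\{g_n\}$. By (i), every point of $h^{-1}(L)$ is a limit of points $(f_n,g_n)$ with $f_n\in F$. As $L\ne\emptyset$, this shows that $(g_n)$ converges to some $g\in Z$, and, since $F$ is closed, that $h^{-1}(L)\subset F\times\{g\}$. Conversely, let $f\in F$. The points $h(f,g_n)\in\varrho^{-1}(u_n)$ converge to $h(f,g)$, which therefore lies in $L$ by (ii). Hence $h^{-1}(L)=F\times\{g\}$.

The same argument with the roles of $Y$ and $Z$ exchanged uses $y_n\in S_Y$ with $y_n\to y_0$ and the points $h'(y_n,z_0)\to u$. It gives $\sigma'\in[0,1]$ and $f\in Y$ with $h^{-1}(L')=\{f\}\times H$ for $L'=\{u\}\times(1-\sigma')\,X(\kappa\setminus A)$. Now $L\subset L'$ or $L'\subset L$, according to whether $\sigma\ge\sigma'$ or $\sigma\le\sigma'$. So one of $F\times\{g\}$ and $\{f\}\times H$ is contained in the other. This forces $|F|=1$ or $|H|=1$, a contradiction. Hence exactly one of $Y,Z$ is metrizable.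

\emph{The metrizable factor is an AR.} Say $Z$ is metrizable. Fix $y\in Y$ and put $j(z)=h(y,z)$ and $\pi=\mathrm{pr}_Z\circ h^{-1}$. Then $j:Z\to X(\kappa)$ is an embedding and $\pi:X(\kappa)\to Z$ is a continuous map with $\pi\circ j=\mathrm{id}_Z$. Let $Z$ be a closed subset of a metrizable space $M$. Dugundji's extension theorem \cite{Dugundji} says that a continuous map from a closed subset of a metrizable space into a convex subset $C$ of a locally convex space extends to the whole space with values in $C$. Since $X(\kappa)$ is convex in the locally convex space $\mathbb R^\kappa$, the map $j$ extends to a continuous $\hat\jmath:M\to X(\kappa)$, and $\pi\circ\hat\jmath$ is a retraction of $M$ onto $Z$.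

Finally, $B(\kappa)\times B(\kappa)$ is a product of two nonmetrizable spaces, so it is not homeomorphic to $B(\kappa)$.
\end{proof}

\section{The metrizable factors}\label{sec:class}

We need one more published theorem, due to R.~D. Edwards (see \cite{Chapman}; also \cite{Torunczyk}): \emph{if $Z$ is a compact metrizable AR, then $Z\times Q\cong Q$.}

\begin{proof}[Proof of Theorem~\ref{thm:C}(3) and (4)]
(c)$\Rightarrow$(b): By part (1) and Edwards' theorem,
\[
B(\kappa)\times Z\cong B(\kappa)\times Q\times Z\cong B(\kappa)\times Q\cong B(\kappa).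
\]
(b)$\Rightarrow$(a) is trivial, and (a)$\Rightarrow$(c) is part (2).

For (4), let $Y\times Z\cong B(\kappa)$ with $Z$ metrizable. By part (2), $Z$ is a compact AR, so $Y\times Q\cong Y\times Z\times Q\cong B(\kappa)\times Q\cong B(\kappa)$ by Edwards' theorem and part (1).
\end{proof}

\begin{thebibliography}{9}

\bibitem{AK} Antonio Avil\'es, Ondrej F. K. Kalenda, \emph{Fiber orders and compact spaces of uncountable weight}, arXiv:0903.0657 (2009).

\bibitem{Chapman} T. A. Chapman, \emph{Lectures on Hilbert Cube Manifolds}, 1976.

\bibitem{Dugundji} Dugundji, Pacific J. Math. 1 (1951).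

\bibitem{Keller} O.-H. Keller, Math. Ann. 105 (1931).

\bibitem{Torunczyk} H. Toru\'nczyk, Fund. Math. 106 (1980).

\end{thebibliography}

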